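\title{The Hilbert series of the subalgebras of the cohomology ring of a Grassmannian generated in low degree}

\begin{abstract}
Let $R^{k,\ell}$ be the rational cohomology ring of the Grassmannian of $k$-planes in $\mathbb C^{k+\ell}$, and let $R^{k,\ell,m}$ be its subalgebra generated by the elements of degree at most $m$. We prove the formula for the Hilbert series of $R^{k,\ell,m}$ posed by Reiner and Tudose. The proof bounds from above the kernel of each map $R^{k,\ell,m}\to R^{k,\ell-1,m}$, by means of a residue pairing, integration by parts, and a chain of ideals of $R^{K,L}$ whose Hilbert series count partitions by Durfee square. The bounds add up over all $\ell$ to the exact total, so each of them is an equality. As consequences we obtain a count of the dimensions by partitions and the degree of the first relation among the generators.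
\end{abstract}

\section{Introduction}

Let $k,\ell\ge1$ be integers and let $R^{k,\ell}=H^*(\mathbb G(k,\mathbb C^{k+\ell}),\mathbb Q)$ be the rational cohomology ring of the Grassmannian of $k$-planes in $\mathbb C^{k+\ell}$. As a graded algebra,
\begin{equation}\label{eq:pres}
R^{k,\ell}\cong\mathbb Q[e_1,\dots,e_k,h_1,\dots,h_\ell]\Big/\Big(\sum_{i+j=d}(-1)^ie_ih_j:\ d=1,\dots,k+\ell\Big),
\end{equation}
where $e_0=h_0=1$, $e_i=0$ for $i>k$, $h_j=0$ for $j>\ell$, and $e_i,h_i$ have degree $i$. Equivalently, $R^{k,\ell}\cong\mathbb Q[e_1,\dots,e_k]/(h_{\ell+1},\dots,h_{\ell+k})$, where now $h_r=\det(e_{1-i+j})_{1\le i,j\le r}$ with $e_i=0$ for $i<0$ and $i>k$. We use only these presentations. For a graded vector space $U$ put $\operatorname{Hilb}(U,q)=\sum_d\dim U_d\,q^d$, often abbreviated to $\operatorname{Hilb}(U)$. With $(q)_i=\prod_{j=1}^i(1-q^j)$, let $\binom ab_q=(q)_a/\big((q)_b(q)_{a-b}\big)$ for $0\le b\le a$ and $\binom ab_q=0$ otherwise. Classically $\operatorname{Hilb}(R^{k,\ell})=\binom{k+\ell}k_q$.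

For $0\le m\le k$ let $R^{k,\ell,m}$ be the subalgebra generated by $e_1,\dots,e_m$. An element of degree at most $m$ is a polynomial in $e_1,\dots,e_m$, so this is also the subalgebra generated by all elements of degree at most $m$, and
\[
\mathbb Q=R^{k,\ell,0}\subseteq R^{k,\ell,1}\subseteq\dots\subseteq R^{k,\ell,k}=R^{k,\ell}.
\]
To find the Hilbert series of $R^{k,\ell,m}$ is an elimination problem: one must count, in each degree, the polynomials in the ideal $(h_{\ell+1},\dots,h_{\ell+k})$ that do not involve $e_{m+1},\dots,e_k$. The problem posed by Reiner and Tudose \cite{RT} is to prove or disprove the formula in the following theorem.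

\begin{theorem}\label{thm:main}
For all $k,\ell\ge1$ and $0\le m\le k$,
\begin{equation}\label{eq:main}
\operatorname{Hilb}(R^{k,\ell,m},q)=1+\sum_{i=1}^mq^i\binom\ell i_q\sum_{j=0}^{k-i}q^{j(\ell-i+1)}\binom{i+j-1}j_q .
\end{equation}
\end{theorem}

For $m=1$ the right side is $1+q(1+\dots+q^{\ell-1})\sum_{j=0}^{k-1}q^{j\ell}=1+q+\dots+q^{k\ell}$: the powers of $e_1$ survive up to the top degree $k\ell$. In general $R^{k,\ell,m}$ is both a quotient of $\mathbb Q[e_1,\dots,e_m]$ and a subspace of $R^{k,\ell}$, so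
\begin{equation}\label{eq:naive}
\dim R^{k,\ell,m}_d\le\min\big(\dim\mathbb Q[e_1,\dots,e_m]_d,\ \dim R^{k,\ell}_d\big).
\end{equation}
Equality holds for $m=1$ and for $m=k$, and one might guess that it always holds, that is, that relations among $e_1,\dots,e_m$ appear only when dimensions force them. Example~\ref{ex:naive} shows that they can appear earlier. The theorem has the following companions. We write $\lambda\subseteq k\times\ell$ if the partition $\lambda$ has at most $k$ nonzero parts, each at most $\ell$.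

\begin{corollary}\label{cor:part}
For $k,\ell\ge1$ and $0\le m\le k$, the dimension of $R^{k,\ell,m}_d$ is the number of partitions $\lambda\subseteq k\times\ell$ of $d$ such that all but the $m$ smallest nonzero parts are at least $\ell-m+1$. \textup{(}There is no condition if $\lambda$ has at most $m$ nonzero parts.\textup{)}
\end{corollary}

\begin{corollary}\label{cor:first}
Let $1\le m\le\min(k,\ell)$. The lowest degree of a nonzero polynomial in $e_1,\dots,e_m$ that vanishes in $R^{k,\ell}$ is $(k-m+1)(\ell-m+1)+m$, and in that degree the polynomial is unique up to a scalar.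
\end{corollary}

For $m=1$ the relation is $e_1^{k\ell+1}$, and for $m=k\le\ell$ it is $h_{\ell+1}$.

\begin{example}\label{ex:naive}
Let $k=3$, $\ell=6$, $m=2$, $d=12$. There are seven monomials $e_1^{12-2j}e_2^j$, and $\dim R^{3,6}_{12}=7$ is the number of partitions of $12$ in $3\times6$, namely $66$, $651$, $642$, $633$, $552$, $543$, $444$. So the bound \eqref{eq:naive} is $7$. Corollary~\ref{cor:part} discards $444$ and gives dimension $6$, in agreement with Corollary~\ref{cor:first}, which places one relation in degree $2\cdot5+2=12$.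
\end{example}

There are surjections $R^{k,\ell}\to R^{k,\ell-1}$ and $R^{k,\ell}\to R^{k-1,\ell}$ that send each $e_i$ to $e_i$ (Section~\ref{sec:prelim}). What we really compute is the kernel of the first one on the subalgebra.

\begin{corollary}\label{cor:kernels}
For $1\le m\le k$ and $\ell\ge1$, the kernel of $R^{k,\ell,m}\to R^{k,\ell-1,m}$ \textup{(}with $R^{k,0,m}=\mathbb Q$\textup{)} has Hilbert series
\begin{equation}\label{eq:beta}
\beta_\ell(q)=\sum_{i=1}^mq^{\ell+(k-i)(\ell-i)}\binom ki_q\binom{\ell-1}{i-1}_q .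
\end{equation}
For $1\le m\le k-1$ and $\ell\ge 1$, the kernel of $R^{k,\ell,m}\to R^{k-1,\ell,m}$ has Hilbert series $\sum_{i=1}^mq^{k+(k-i)(\ell-i)}\binom\ell i_q\binom{k-1}{i-1}_q$.
\end{corollary}

Section~\ref{sec:method} explains why upper bounds for these kernels suffice, translates them by duality, and carries out the whole argument for $k=2$, $m=1$. Sections~\ref{sec:orth}--\ref{sec:bound} prove the upper bound $\beta_\ell$; the algebraic core is Theorem~\ref{thm:W} on a chain of ideals of $R^{K,L}$. Section~\ref{sec:rhs} analyzes the right side of \eqref{eq:main}, and Section~\ref{sec:proofs} completes the proofs.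

\section{Schur polynomials and the residue pairing}\label{sec:prelim}

Throughout, $K,L\ge0$ are integers, $[K]=\{1,\dots,K\}$, and inequalities between power series are coefficientwise.

\subsection*{Partitions in a rectangle}
Recall that $\binom{K+L}K_q=\sum_{\lambda\subseteq K\times L}q^{|\lambda|}$. The complement $\lambda^c=(L-\lambda_K,\dots,L-\lambda_1)$ defines an involution of these partitions, whence $\binom ab_{1/q}=q^{-b(a-b)}\binom ab_q$. We sort partitions in two ways. If $\lambda$ has exactly $j$ nonzero parts, removing its first column leaves a partition in $j\times(L-1)$. If $i\times i$ is the largest square contained in $\lambda$ (the \emph{Durfee square}), what lies to its right is a partition in $i\times(L-i)$ and what lies below is a partition in $(K-i)\times i$. Therefore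
\begin{align}
\binom{K+L}K_q&=\sum_{j=0}^Kq^j\binom{j+L-1}j_q\qquad(L\ge1),\label{eq:rows}\\
\binom{K+L}K_q&=\sum_{i\ge0}q^{i^2}\binom Ki_q\binom Li_q.\label{eq:durfee}
\end{align}

\subsection*{Symmetric polynomials}
Let $\Lambda_K=\mathbb Q[x_1,\dots,x_K]^{\mathfrak S_K}$, where $w\in\mathfrak S_K$ acts by $x_j\mapsto x_{w(j)}$, and let $\operatorname{Sym}_Kf=\sum_{w\in\mathfrak S_K}w(f)$. For a set $S$ of indices, $x_S$ denotes the family of variables $(x_s)_{s\in S}$, and
\[
x^S=\prod_{s\in S}x_s,\qquad \Delta_S=\prod_{s<s'\text{ in }S}(x_{s'}-x_s)=\det\big(x_s^{\,r-1}\big)_{1\le r\le|S|,\ s\in S},\qquad\Delta=\Delta_{[K]}.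
\]
We use these textbook facts. The ring $\Lambda_K$ is the polynomial ring on the elementary symmetric polynomials $e_1,\dots,e_K$. The complete symmetric polynomials, given by $\sum_rh_rz^r=\prod_j(1-x_jz)^{-1}$, generate $\Lambda_K$ and satisfy $h_r=\det(e_{1-i+j})_{1\le i,j\le r}$ and $h_r=\sum_{i=1}^K(-1)^{i-1}e_ih_{r-i}$ for $r\ge1$. By Newton's identities, $\mathbb Q[e_1,\dots,e_m]=\mathbb Q[p_1,\dots,p_m]$ for $m\le K$, where $p_r=\sum_jx_j^r$. A polynomial that is antisymmetric in $x_S$ is divisible by $\Delta_S$. For $\gamma\in\mathbb Z_{\ge0}^K$ put $a_\gamma=\det(x_j^{\gamma_i})$, and let $\delta=(K-1,\dots,1,0)$, so that $a_\delta=\pm\Delta$. The Schur polynomials $s_\lambda=a_{\lambda+\delta}/a_\delta$, for $\lambda$ with at most $K$ parts, form a basis of $\Lambda_K$; moreover $s_{(r)}=h_r$, $s_\lambda=\det(h_{\lambda_i-i+j})$ (Jacobi--Trudi), and $h_rs_\lambda$ is a sum of $s_\mu$ with $\mu\supseteq\lambda$ (Pieri).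

\subsection*{The rings $R^{K,L}$}
Put $R^{K,L}=\Lambda_K/I_{K,L}$ with $I_{K,L}=(h_r:r>L)$. The recursion for $h_r$ shows that $h_{L+1},\dots,h_{L+K}$ generate $I_{K,L}$, so for $K,L\ge1$ this is the ring of the introduction; if $K=0$ or $L=0$ it is $\mathbb Q$. We have
\begin{equation}\label{eq:ideal}
I_{K,L}=\operatorname{span}\{s_\lambda:\lambda_1>L\}.
\end{equation}
Indeed, if $\lambda_1>L$, the first row of the Jacobi--Trudi determinant lies in $I_{K,L}$; conversely the span is an ideal by Pieri's rule and contains $h_r=s_{(r)}$ for $r>L$. Hence the $s_\lambda$ with $\lambda\subseteq K\times L$ form a basis of $R^{K,L}$. Three maps are used.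
\begin{itemize}
\item[(M1)] For $L\ge1$, the quotient map $R^{K,L}\to R^{K,L-1}$, with kernel $\operatorname{span}\{s_\lambda:\lambda_1=L\}$.
\item[(M2)] For $K'\le K$, the surjection $\pi_{K'}:R^{K,L}\to R^{K',L}$ induced by setting $x_{K'+1}=\dots=x_K=0$. It sends $h_r$ to $h_r$, and $s_\lambda$ to $s_\lambda$ or to $0$ according as $\lambda$ has at most $K'$ nonzero parts or not. We write $\pi_{K'}$ whatever the value of $K$; these maps are compatible with composition.
\item[(M3)] For $K,L\ge1$, multiplication by $e_K=x^{[K]}$. Since $x^{[K]}a_\gamma=a_{\gamma+(1^K)}$, we have $e_Ks_\mu=s_{\mu+(1^K)}$, so by \eqref{eq:ideal} we obtain an injective linear map $R^{K,L-1}\to R^{K,L}$ that raises degrees by $K$.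
\end{itemize}

\subsection*{The pairing}
For a Laurent polynomial $f$ in $x_1,\dots,x_K$ let $\operatorname{Res}f$ be the coefficient of $(x_1\cdots x_K)^{-1}$. Then $\operatorname{Res}w(f)=\operatorname{Res}f$ for $w\in\mathfrak S_K$, and $\operatorname{Res}\partial_if=0$ because $\partial_i$ never produces $x_i^{-1}$. For $K\ge1$ and $f\in\Lambda_K$ define
\[
\int f=\frac{(-1)^{\binom K2}}{K!}\operatorname{Res}\big(f\,\Delta^2\,(x_1\cdots x_K)^{-K-L}\big).
\]

\begin{lemma}\label{lem:pairing}
The functional $\int$ vanishes on $I_{K,L}$, and $\int s_\lambda s_\mu=\delta_{\mu,\lambda^c}$ for $\lambda,\mu\subseteq K\times L$. Thus $(f,g)\mapsto\int fg$ is a perfect pairing between the degrees $d$ and $KL-d$ of $R^{K,L}$.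
\end{lemma}

\begin{proof}
Up to the constant, $\int s_\lambda g$ is the coefficient of $\prod_jx_j^{K+L-1}$ in $a_{\lambda+\delta}\cdot g\,a_\delta$. If $\lambda_1>L$, every monomial of $a_{\lambda+\delta}$ contains a variable to the power $\lambda_1+K-1\ge K+L$, so the coefficient is $0$. Let $\lambda,\mu\subseteq K\times L$. A monomial of $a_{\lambda+\delta}$ times a monomial of $a_{\mu+\delta}$ equals $\prod_jx_j^{K+L-1}$ only if the decreasing sequence $\mu+\delta$ is the reverse of the increasing sequence $(K+L-1-\lambda_i-\delta_i)_i$, which says $\mu_i=L-\lambda_{K+1-i}$. In that case each of the $K!$ monomials of $a_{\lambda+\delta}$ has exactly one partner, and the product of the two signs is the sign $(-1)^{\binom K2}$ of the reversal.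
\end{proof}

For graded subspaces $U,V\subseteq R^{K,L}$ the orthogonal $U^\perp$ is graded, $\dim U_d=\dim(R^{K,L}/U^\perp)_{KL-d}$, and $(U\cap V)^\perp=U^\perp+V^\perp$.

\section{The method, and the case $k=2$, $m=1$}\label{sec:method}

From here to the end of Section~\ref{sec:bound}, except in Section~\ref{sec:W}, we fix $1\le m\le k-1$ and let $\ell$ vary. Put $A_\ell=R^{k,\ell,m}$ and $A_0=\mathbb Q$. The maps (M1) restrict to surjections $A_\ell\to A_{\ell-1}$; let $N_\ell$ be the kernel.

An upper bound for $\dim(A_\ell)_d$ follows as soon as we exhibit enough elements of $A_\ell^\perp$. A lower bound asks for the linear independence of polynomials in $e_1,\dots,e_m$ modulo $I_{k,\ell}$, for which we have no direct argument. The following count replaces it.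

\begin{lemma}\label{lem:sum}
We have $\operatorname{Hilb}(A_\ell)=1+\sum_{\ell'=1}^\ell\operatorname{Hilb}(N_{\ell'})$ and $\sum_{\ell'\ge1}\operatorname{Hilb}(N_{\ell'})=\frac1{(q)_m}-1$.
\end{lemma}

\begin{proof}
The first formula follows from $A_{\ell'-1}\cong A_{\ell'}/N_{\ell'}$. The ideal $I_{k,\ell}$ is zero in degrees at most $\ell$, so $\dim(A_\ell)_d=\dim\mathbb Q[e_1,\dots,e_m]_d$ for $\ell\ge d$, and $\mathbb Q[e_1,\dots,e_m]\subseteq\Lambda_k$ is a polynomial ring with Hilbert series $1/(q)_m$.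
\end{proof}

Consequently, upper bounds for the series $\operatorname{Hilb}(N_\ell)$ whose sum over all $\ell$ is $1/(q)_m-1$ are all equalities. It is essential to bound the increments $N_\ell$: an upper bound for $\operatorname{Hilb}(A_\ell)$ itself that has the right limit as $\ell\to\infty$ need not be sharp for a given $\ell$. Duality converts the kernel into a cokernel in one variable fewer. Let
\[
D_\ell=\pi_{k-1}(A_\ell^\perp)\subseteq R^{k-1,\ell}.
\]

\begin{lemma}\label{lem:dual}
For $\ell\ge1$ and all $d$, $\dim(N_\ell)_d=\dim(R^{k-1,\ell}/D_\ell)_{k\ell-d}$.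
\end{lemma}

\begin{proof}
By (M1), $N_\ell=A_\ell\cap V$ with $V=\operatorname{span}\{s_\lambda:\lambda_1=\ell\}$. By Lemma~\ref{lem:pairing}, $V^\perp$ is spanned by the $s_\mu$ with $(\mu^c)_1=\ell-\mu_k\ne\ell$, that is, $\mu_k\ge1$; so $V^\perp=\ker\pi_{k-1}$ by (M2). Hence $R^{k,\ell}/N_\ell^\perp=R^{k,\ell}/(A_\ell^\perp+\ker\pi_{k-1})\cong R^{k-1,\ell}/D_\ell$.
\end{proof}

So we must show that $D_\ell$ is large: we need elements orthogonal to all polynomials in $e_1,\dots,e_m$ that remain independent after setting $x_k=0$. Since $\int$ is a residue, such elements come from integration by parts.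

\begin{example}\label{ex:small}
Let $k=2$, $m=1$, $n=\ell+2$. Then $A_\ell$ is the image of $\mathbb Q[p_1]$ with $p_1=x_1+x_2$, and $R^{1,\ell}=\mathbb Q[x_1]/(x_1^{\ell+1})$. The derivation $X=\partial_2-\partial_1$ kills $p_1$, and $\operatorname{Res}X(f)=0$ for all $f$. For $F\in\mathbb Q[p_1]$ and any Laurent polynomial $\Phi$,
\[
0=\operatorname{Res}X(F\Phi)=\operatorname{Res}F\,X(\Phi).
\]
If $X(\Phi)=G\,\Delta^2(x_1x_2)^{-n}$ with $G\in\Lambda_2$, then $G\in A_\ell^\perp$. Exchanging $x_1,x_2$ changes the sign of $X$, so we take $\Phi$ antisymmetric: $\Phi=(x_2-x_1)^3\alpha\,(x_1x_2)^{1-n}$ with $\alpha\in\Lambda_2$. From $X(x_2-x_1)=2$ and $X(x_1x_2)=x_1-x_2$ we get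
\[
G=6x_1x_2\,\alpha+x_1x_2(x_2-x_1)X(\alpha)+(n-1)(x_1-x_2)^2\alpha .
\]
(For $\ell=2$, $\alpha=1$ this is $3(e_1^2-2e_2)=3(s_{2}-s_{11})$, which is orthogonal to $e_1^2=s_2+s_{11}$, as both partitions are self-complementary in $2\times2$.) Setting $x_2=0$ leaves $\pi_1(G)=(\ell+1)\,x_1^2\,\alpha(x_1,0)$. Taking $\alpha=p_1^j$ we see that $D_\ell$ contains $x_1^2,x_1^3,\dots$, so $\operatorname{Hilb}(R^{1,\ell}/D_\ell)\le1+q$, and Lemma~\ref{lem:dual} gives $\operatorname{Hilb}(N_\ell)\le q^{2\ell-1}+q^{2\ell}$. These bounds sum to $q+q^2+\dots=\frac1{1-q}-1$. By Lemma~\ref{lem:sum} they are equalities, and $\operatorname{Hilb}(A_\ell)=1+q+\dots+q^{2\ell}$. The nonvanishing of $e_1^{2\ell}$ has come out of the count.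
\end{example}

Two difficulties are invisible here. When $k>m+1$, the derivation involves only some of the variables, so $G$ must be symmetrized before it is restricted; this is Section~\ref{sec:orth}. And when $m>1$, the dimension of the space that we find inside $D_\ell$ is no longer evident; this is Section~\ref{sec:W}.

\section{Elements orthogonal to the subalgebra}\label{sec:orth}

Fix $\ell\ge1$ and put $n=k+\ell$. All polynomials in this section are in $x_1,\dots,x_k$, and $\Delta=\Delta_{[k]}$. A derivation $\sum_ic_i\partial_i$ kills $p_1,\dots,p_m$ if and only if $\sum_ic_ix_i^{r-1}=0$ for $1\le r\le m$. These are $m$ linear conditions with a Vandermonde matrix, so a nonzero solution needs $m+1$ variables, and then the cofactors provide one. This is where $m\le k-1$ is used. Let $J=[m+1]$ and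
\[
X(f)=\det\begin{pmatrix}1&\cdots&1\\ x_1&\cdots&x_{m+1}\\ \vdots&&\vdots\\ x_1^{m-1}&\cdots&x_{m+1}^{m-1}\\ \partial_1f&\cdots&\partial_{m+1}f\end{pmatrix}=\sum_{i\in J}\varepsilon_i\,\Delta_{J\setminus i}\,\partial_if,\qquad\varepsilon_i=(-1)^{m+1+i}.
\]
For $f=p_r$ with $1\le r\le m$ the last row is $r$ times row $r$, so the derivation $X$ kills $\mathbb Q[p_1,\dots,p_m]=\mathbb Q[e_1,\dots,e_m]$. Since $\Delta_{J\setminus i}$ does not involve $x_i$, we have $X(f)=\sum_i\varepsilon_i\partial_i(\Delta_{J\setminus i}f)$, hence $\operatorname{Res}X(f)=0$ for every Laurent polynomial $f$.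

We apply $X$ to $\Phi=\Delta^2x^J\rho\,(x_1\cdots x_k)^{-n}$, where $\rho$ is any polynomial; the factor $x^J$ absorbs the extra pole in $x_i$ that $\partial_i$ creates. As $\partial_i\Delta^2=\Delta^2\sum_{j\ne i}2/(x_i-x_j)$ and $\partial_ix_i^{1-n}=(1-n)x_i^{-n}$, we obtain $X(\Phi)=G\,\Delta^2(x_1\cdots x_k)^{-n}$ with $G=\sum_{i\in J}G_i$ and
\begin{equation}\label{eq:G}
G_i=\varepsilon_i\,\Delta_{J\setminus i}\,x^{J\setminus i}\Big[x_i\partial_i\rho+(1-n)\rho+\rho\sum_{j\in[k],\,j\ne i}\frac{2x_i}{x_i-x_j}\Big].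
\end{equation}

\begin{lemma}\label{lem:g}
The rational function $g(\rho)=\operatorname{Sym}_kG$ lies in $\Lambda_k$, and its class lies in $A_\ell^\perp$.
\end{lemma}

\begin{proof}
The product $\Delta G$ is a polynomial, so $\Delta\,g(\rho)=\sum_w\operatorname{sgn}(w)\,w(\Delta G)$ is an antisymmetric polynomial and is divisible by $\Delta$. For $F\in\mathbb Q[e_1,\dots,e_m]$ we have $F\,g(\rho)\Delta^2(x_1\cdots x_k)^{-n}=\sum_ww\big(FX(\Phi)\big)=\sum_ww\big(X(F\Phi)\big)$, and each term has residue $0$.
\end{proof}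

The image of $g(\rho)$ in $R^{k-1,\ell}$ is complicated in general. We therefore look only at its first nonzero restriction $\pi_K(g(\rho))$, and we choose $\rho$ so that $K$ is prescribed and the restriction can be computed. As in Example~\ref{ex:small}, $\rho$ is taken antisymmetric in $x_J$; the new ingredient is a monomial divisible by $K-m$ further variables.

\begin{lemma}\label{lem:restrict}
Let $m\le K\le k-1$, let $\alpha\in\Lambda_{m+1}$, let $b_{m+1},\dots,b_K\ge0$, and take
\[
\rho=\Delta_J\,\alpha(x_1,\dots,x_{m+1})\prod_{t=m+1}^Kx_{t+1}^{\,b_t+1}.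
\]
Then $\pi_{K'}(g(\rho))=0$ for $K'<K$, and with $S=[m]$ and $c=(-1)^{m+1}(m+1)\,(k-K)!\,(K+\ell)\neq0$,
\[
g(\rho)\big|_{x_{K+1}=\dots=x_k=0}=c\,e_K\operatorname{Sym}_K\Big[\Delta_S^2\,x^S\,\alpha(x_1,\dots,x_m,0)\prod_{t=m+1}^Kx_t^{b_t}\Big].
\]
\end{lemma}

\begin{proof}
Let $T_+=\{m+2,\dots,K+1\}$, $T_0=\{K+2,\dots,k\}$ and $H_i=(J\setminus i)\cup T_+$ for $i\in J$, so that $|H_i|=K$ and $[k]\setminus H_i=\{i\}\cup T_0$. Let $K'\le K$ and $Z=\{K'+1,\dots,k\}$. We cannot set $x_Z=0$ in a single term $w(G_i)$, because of the denominators $x_z-x_{z'}$. Instead give $x_1,\dots,x_{K'}$ distinct nonzero values, put $x_z=\epsilon\zeta_z$ for $z\in Z$ with distinct nonzero numbers $\zeta_z$, and let $\epsilon\to0$. The polynomial $g(\rho)$ tends to its restriction. The fraction $x_a/(x_a-x_b)$ is constant if $a,b\notin Z$, equals $\zeta_a/(\zeta_a-\zeta_b)$ if $a,b\in Z$, tends to $0$ if $a\in Z$, $b\notin Z$, and tends to $1$ if $a\notin Z$, $b\in Z$. So every $w(G_i)$ has a limit and we may pass to the limit term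 by term.

Both $\rho$ and $\partial_i\rho$ are divisible by $x^{T_+}$, so $G_i$ is $x^{H_i}$ times a polynomial in the variables and the fractions. Thus $w(G_i)\to0$ unless $w(H_i)\cap Z=\emptyset$, which requires $K\le K'$. This proves the first claim.

Let $K'=K$ and consider a pair $(w,i)$ with $w(H_i)=[K]$, so that $w(\{i\}\cup T_0)=Z$. Put $z=w(i)$. Since $x_z\to0$, the term $x_i\partial_i\rho$ in \eqref{eq:G} contributes $0$, the fractions with $w(j)\notin Z$ contribute $0$, and, because $\rho$ does not involve $x_{T_0}$, the bracket tends to $\kappa_z\,w(\rho|_{x_i=0})$ with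
\[
\kappa_z=1-n+\sum_{z'\in Z\setminus z}\frac{2\zeta_z}{\zeta_z-\zeta_{z'}}.
\]
At $x_i=0$, column $i$ of the determinant $\Delta_J$ is $(1,0,\dots,0)$, and expansion along it gives $\Delta_J|_{x_i=0}=(-1)^{1+i}x^{J\setminus i}\Delta_{J\setminus i}$. Since $\varepsilon_i(-1)^{1+i}=(-1)^m$,
\[
\lim w(G_i)=(-1)^m\kappa_z\;w(\Psi_i),\qquad\Psi_i=\Delta_{J\setminus i}^2\,(x^{J\setminus i})^2\,\alpha|_{x_i=0}\prod_{t=m+1}^Kx_{t+1}^{b_t+1}.
\]
Such a $w$ is a pair of bijections $H_i\to[K]$ and $\{i\}\cup T_0\to Z$; the factor $w(\Psi_i)$ depends only on the first and $\kappa_z$ only on the second. Let $\tau=|T_0|=k-1-K$, so $|Z|=\tau+1$. Each $z$ occurs for $\tau!$ bijections, and $\frac{\zeta_z}{\zeta_z-\zeta_{z'}}+\frac{\zeta_{z'}}{\zeta_{z'}-\zeta_z}=1$ for each of the $\binom{\tau+1}2$ pairs $\{z,z'\}$, so the second bijections contribute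
\[
\tau!\sum_{z\in Z}\kappa_z=\tau!\big[(\tau+1)(1-n)+(\tau+1)\tau\big]=(\tau+1)!\,(1-n+\tau)=-(k-K)!\,(K+\ell).
\]
The order-preserving bijection $H_i\to[K]$ sends $J\setminus i$ to $S$ and $t+1$ to $t$ on $T_+$. As $\alpha$ is symmetric, it carries $\Psi_i$ to $\Delta_S^2(x^S)^2\alpha(x_1,\dots,x_m,0)\prod_{t=m+1}^Kx_t^{b_t+1}$, which is $e_K$ times the polynomial in square brackets in the statement and does not depend on $i$. Summing over all first bijections applies $\operatorname{Sym}_K$, and summing over $i$ multiplies by $m+1$.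
\end{proof}

For $k=2$, $m=K=1$ we have $c=2(\ell+1)$, which matches Example~\ref{ex:small}, where $g(\rho)=2G$.

\section{A chain of ideals counted by Durfee squares}\label{sec:W}

Lemma~\ref{lem:restrict} leads to the following spaces. In this section $K,L\ge0$ are arbitrary and $P=\mathbb Q[x_1,\dots,x_K]$. For $0\le i\le K$ let
\[
W_i=W_i^{K,L}=\big\{\text{classes in }R^{K,L}\text{ of }\operatorname{Sym}_K[\Delta_S^2\,x^S\psi]:\ \psi\in P\big\},\qquad S=[i],
\]
and let $W_i=0$ for $i>K$. Any other $i$-element set $S$ gives the same space, since $\operatorname{Sym}_K\circ w=\operatorname{Sym}_K$. Each $W_i$ is an ideal, because symmetric factors pass through $\operatorname{Sym}_K$. We have $W_0=R^{K,L}$, and $W_{i+1}\subseteq W_i$ because for $S'=S\cup\{t\}$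
\begin{equation}\label{eq:incl}
\Delta_{S'}^2x^{S'}=\Delta_S^2x^S\cdot x_t\prod_{s\in S}(x_t-x_s)^2 .
\end{equation}

\begin{theorem}\label{thm:W}
For all $K,L,m\ge0$,
\[
\operatorname{Hilb}(W_m^{K,L},q)=\sum_{i\ge m}q^{i^2}\binom Ki_q\binom Li_q,
\]
the generating function of the partitions in $K\times L$ whose Durfee square has size at least $m$.
\end{theorem}

For instance, $W_1$ is the ideal of all elements of positive degree, since a nonconstant monomial is divisible by some variable; this matches the nonempty partitions. For $K=L=2$, the ideal $W_2$ is generated by $\Delta^2e_2=(s_2-3s_{11})e_2=s_{31}-3s_{22}$, whose class is $-3s_{22}$; this matches the series $q^4$.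

The proof has the same shape as the main argument. We show
\begin{equation}\label{eq:layer}
\operatorname{Hilb}(W_i/W_{i+1})\le q^{i^2}\binom Ki_q\binom Li_q\qquad(0\le i\le K).
\end{equation}
The left sides sum to $\operatorname{Hilb}(R^{K,L})$, and so do the right sides by \eqref{eq:durfee}; hence \eqref{eq:layer} is an equality for each $i$, and summing over $i\ge m$ gives the theorem.

Fix $0\le i\le K$ and let $S=[i]$, $T=[K]\setminus S$, $\mathcal G=\mathfrak S_S\times\mathfrak S_T$, and $C=\mathbb Q[x_S]^{\mathfrak S_S}$, a polynomial ring with generators of degrees $1,\dots,i$. Let $\Theta(\psi)$ be the class of $\operatorname{Sym}_K[\Delta_S^2x^S\psi]$. Since $\Delta_S^2x^S$ is $\mathcal G$-invariant, $\Theta(\psi)$ is unchanged when $\psi$ is replaced by its average over $\mathcal G$. So $\Theta$ induces a surjection $P^{\mathcal G}=C[x_T]^{\mathfrak S_T}\to W_i/W_{i+1}$ that raises degrees by $i(i-1)+i=i^2$. To prove \eqref{eq:layer} we need enough elements in its kernel. They have two sources: the ideal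 $W_{i+1}$, which will account for $\binom Ki_q$, and the ideal $I_{K,L}$, which will account for $\binom Li_q$.

\subsection*{Relations from $W_{i+1}$}
Formula \eqref{eq:incl} shows that multiples of $x_t\prod_s(x_t-x_s)^2$ are sent into $W_{i+1}$. Antisymmetry allows us to remove the square. Let $\chi(u)=u\prod_{s\in S}(u-x_s)\in C[u]$, monic of degree $i+1$.

\begin{lemma}\label{lem:alpha}
For $t\in T$ and $\varphi\in P$ we have $\Theta(\chi(x_t)\varphi)\in W_{i+1}$.
\end{lemma}

\begin{proof}
Let $S'=S\cup\{t\}$. Then $\Delta_S^2x^S\chi(x_t)\varphi=\Delta_{S'}x^{S'}\cdot\Delta_S\varphi$. The sum of its images under $\mathfrak S_{S'}$ is $\Delta_{S'}x^{S'}\sum_{u\in\mathfrak S_{S'}}\operatorname{sgn}(u)\,u(\Delta_S\varphi)$, and the last sum is antisymmetric in $x_{S'}$, so it equals $\Delta_{S'}\psi'$ with $\psi'\in P$. Hence $(i+1)!\operatorname{Sym}_K[\Delta_S^2x^S\chi(x_t)\varphi]=\operatorname{Sym}_K[\Delta_{S'}^2x^{S'}\psi']$.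
\end{proof}

Let $\mathfrak f=(\chi(x_t):t\in T)\subseteq C[x_T]$, an $\mathfrak S_T$-stable ideal, and $B=P^{\mathcal G}/\mathfrak f^{\mathfrak S_T}$. By Lemma~\ref{lem:alpha} the surjection factors through $B$. The natural map $B\to(C[x_T]/\mathfrak f)^{\mathfrak S_T}$ is injective by definition and surjective because a lift of an invariant class can be averaged. Since $\chi$ is monic of degree $i+1$, the ring $C[x_T]/\mathfrak f$ is a free $C$-module on the monomials $\prod_{t\in T}x_t^{b_t}$ with $0\le b_t\le i$, which $\mathfrak S_T$ permutes. So $B$ is free over $C$ on the orbit sums, which are indexed by the partitions in $(K-i)\times i$, and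
\begin{equation}\label{eq:HilbB}
\operatorname{Hilb}(B)=\binom Ki_q\Big/(q)_i .
\end{equation}

\subsection*{Relations from $I_{K,L}$}
The elements $h_{L+1},h_{L+2},\dots$ are in the kernel, but to pass from \eqref{eq:HilbB} to $\binom Ki_q\binom Li_q$ we need $i$ relations of degrees $L-i+1,\dots,L$. They come from the pairing. In $\int\operatorname{Sym}_K[\Delta_S^2x^S\psi]\,g$ the product $\Delta^2\Delta_S^2$ appears, and it contains the Vandermonde determinant of the $K+i$ variables $x_S,x_S,x_T$ with the vanishing factors removed. This suggests the complete symmetric polynomials of that list: define $\hat h_r\in P^{\mathcal G}$ by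
\[
\sum_{r\ge0}\hat h_rz^r=\prod_{s\in S}(1-x_sz)^{-2}\prod_{t\in T}(1-x_tz)^{-1}.
\]

\begin{lemma}\label{lem:beta}
Let $i\ge1$, $r\ge0$ and $r>L-i$. Then $\Theta(\hat h_r\psi)=0$ in $R^{K,L}$ for all $\psi\in P$.
\end{lemma}

\begin{proof}
Let $\mathfrak n=(x_1^{K+L},\dots,x_K^{K+L})\subseteq P$. It suffices to show $\Delta^2\Delta_S^2x^S\hat h_r\in\mathfrak n$. Indeed, for $g\in\Lambda_K$, invariance of $\operatorname{Res}$ makes $\int\Theta(\hat h_r\psi)g$ equal to $\pm$ the coefficient of $\prod_jx_j^{K+L-1}$ in $\Delta^2\Delta_S^2x^S\hat h_r\psi g$, which is then $0$, and the pairing is perfect.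

Let $\Delta(S,T)=\prod_{s\in S,t\in T}(x_s-x_t)$ and $V=\Delta_S^4\Delta(S,T)^2\Delta_T$, so that $\Delta^2\Delta_S^2=\Delta_TV$. Introduce new variables $x'_s$ for $s\in S$ and consider the identity $h_r(y)\,a_{\delta'}(y)=a_{\delta'+(r,0,\dots,0)}(y)$ in the $K+i$ variables $y=(x_S,x'_S,x_T)$, with $\delta'=(K+i-1,\dots,0)$. Divide both sides by $\prod_s(x'_s-x_s)$ and then set $x'_s=x_s$. On the left, $h_r(y)$ becomes $\hat h_r$; in the product of differences $a_{\delta'}(y)$, each pair $s\neq s'$ in $S$ leaves four factors $\pm(x_s-x_{s'})$, each pair $s,t$ two factors, and each pair in $T$ one factor, so we obtain $\pm\hat h_rV$. On the right, subtract the column of $x_s$ from the column of $x'_s$ and divide it by $x'_s-x_s$; the entry with exponent $\eta$ becomes $(x_s'^{\,\eta}-x_s^\eta)/(x'_s-x_s)$, which specializes to $\eta x_s^{\eta-1}$. Thus $\pm\hat h_rV$ is a determinant with polynomial entries whose first row consists of $x_s^\eta$, $\eta x_s^{\eta-1}$ and $x_t^\eta$ with $\eta=r+K+i-1\ge K+L$. After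 multiplication by $x^S$ each of these entries lies in $\mathfrak n$; the factor $x^S$ is needed for $\eta x_s^{\eta-1}$. Expanding along the first row gives $x^S\hat h_rV\in\mathfrak n$.
\end{proof}

\subsection*{Counting}
We recall a standard fact; see \cite{BH}. Let $B$ be a graded $\mathbb Q$-algebra with $B_0=\mathbb Q$ that is a finitely generated free module over a polynomial subring on $i$ homogeneous generators of positive degree; such a ring is Cohen--Macaulay of dimension $i$. If $\theta_1,\dots,\theta_i\in B$ are homogeneous of positive degree and $B/(\theta_1,\dots,\theta_i)$ is finite-dimensional (a homogeneous system of parameters), then each $\theta_j$ is a nonzerodivisor modulo $\theta_1,\dots,\theta_{j-1}$, and therefore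
\[
\operatorname{Hilb}\big(B/(\theta_1,\dots,\theta_i)\big)=\operatorname{Hilb}(B)\prod_{j=1}^i(1-q^{\deg\theta_j}).
\]

\begin{lemma}\label{lem:hsop}
Let $1\le i\le L$. Then $B/(\hat h_{L-i+1},\dots,\hat h_L)$ is finite-dimensional.
\end{lemma}

\begin{proof}
Let $\mathfrak a\subseteq P$ be the ideal generated by the $\chi(x_t)$, $t\in T$, and the $\hat h_r$, $L-i<r\le L$. Write an element of $\mathfrak a\cap P^{\mathcal G}$ as $\sum_t\chi(x_t)\varphi_t+\sum_r\hat h_r\psi_r$ and average over $\mathcal G$. The second sum acquires coefficients in $P^{\mathcal G}$; the first lands in $\mathfrak f$ after averaging over $\mathfrak S_S$ and in $\mathfrak f^{\mathfrak S_T}$ after averaging over $\mathfrak S_T$. Hence the quotient in the statement is $P^{\mathcal G}/(\mathfrak a\cap P^{\mathcal G})$, which embeds in $P/\mathfrak a$. By the Nullstellensatz it suffices to show that the only zero of the homogeneous ideal $\mathfrak a$ in $\overline{\mathbb Q}^K$ is the origin.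

At a zero, each $x_t$ is $0$ or one of the $x_s$. Let $\zeta_1,\dots,\zeta_d$ be the distinct nonzero values among the $x_s$, so $d\le i$. Then $\Gamma(z)=\sum_r\hat h_rz^r=\prod_{a=1}^d(1-\zeta_az)^{-n_a}$ with all $n_a\ge2$. The multiplicities $n_a$ may be large, so we use the logarithmic derivative, whose poles are simple: with $E(z)=\prod_a(1-\zeta_az)$ we have $E\,\Gamma'=U\,\Gamma$, where $U=E\sum_an_a\zeta_a/(1-\zeta_az)$ is a polynomial of degree at most $d-1$. Comparing coefficients of $z^{r-1}$ and using $E_0=1$,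
\[
r\,\Gamma_r=\sum_{j=1}^d\big(U_{j-1}-(r-j)E_j\big)\Gamma_{r-j}\qquad(r\ge1).
\]
The $i\ge d$ consecutive coefficients $\Gamma_{L-i+1},\dots,\Gamma_L$ vanish, so by induction $\Gamma_r=0$ for all $r>L$, and $\Gamma$ is a polynomial. So is $1/\Gamma$. Hence $\Gamma$ is constant, $d=0$, and all coordinates vanish.
\end{proof}

\begin{proof}[Proof of \eqref{eq:layer} and of Theorem~\ref{thm:W}]
If $i=0$, then $\operatorname{Hilb}(B)=1$ by \eqref{eq:HilbB}, and $W_0/W_1$ is a quotient of $B$. If $i>L$, Lemma~\ref{lem:beta} applies to $\hat h_0=1$, so $W_i=0$. If $1\le i\le L$, then by Lemmas~\ref{lem:alpha} and~\ref{lem:beta} the space $W_i/W_{i+1}$ is, up to the shift by $i^2$, a quotient of $B/(\hat h_{L-i+1},\dots,\hat h_L)$. By Lemma~\ref{lem:hsop}, the fact recalled above and \eqref{eq:HilbB}, the latter has Hilbert series $\binom Ki_q\prod_{j=1}^i(1-q^{L-i+j})/(q)_i=\binom Ki_q\binom Li_q$.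
\end{proof}

\section{The upper bound for the kernels}\label{sec:bound}

\begin{proposition}\label{prop:bound}
For $1\le m\le k-1$ and $\ell\ge1$ we have $\operatorname{Hilb}(N_\ell)\le\beta_\ell$, with $\beta_\ell$ as in \eqref{eq:beta}.
\end{proposition}

\begin{proof}
Write $D=D_\ell$ and filter it by the first nonzero restriction: $D^{(0)}=D$ and $D^{(K)}=D\cap\ker\pi_{K-1}$ for $1\le K\le k$. Then $D^{(k)}=0$, since $\pi_{k-1}$ is the identity on $R^{k-1,\ell}$, and $D^{(K)}/D^{(K+1)}\cong\pi_K(D^{(K)})\subseteq R^{K,\ell}$. So $\operatorname{Hilb}(D)=\sum_{K=0}^{k-1}\operatorname{Hilb}\big(\pi_K(D^{(K)})\big)$.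

Let $m\le K\le k-1$ and let $\rho$ be as in Lemma~\ref{lem:restrict}. By Lemmas~\ref{lem:g} and~\ref{lem:restrict}, $\pi_{k-1}(g(\rho))\in D^{(K)}$. The polynomials $\alpha(x_1,\dots,x_m,0)$ exhaust $\Lambda_m$, and the products of elements of $\Lambda_m$ with monomials in $x_{m+1},\dots,x_K$ span the polynomials symmetric in $x_S$, which suffice to produce all $\operatorname{Sym}_K[\Delta_S^2x^S\psi]$. As $c\ne0$, the space $\pi_K(D^{(K)})$ contains the image of $W_m^{K,\ell-1}$ under the injection (M3). By Theorem~\ref{thm:W},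
\[
\operatorname{Hilb}(D)\ge\sum_{K=m}^{k-1}q^K\sum_{i\ge m}q^{i^2}\binom Ki_q\binom{\ell-1}i_q,
\]
and we may start the outer sum at $K=0$, since $\binom Ki_q=0$ for $K<m\le i$. On the other hand, \eqref{eq:rows} and \eqref{eq:durfee} give
\[
\operatorname{Hilb}(R^{k-1,\ell})=\sum_{K=0}^{k-1}q^K\binom{K+\ell-1}K_q=\sum_{K=0}^{k-1}q^K\sum_{i\ge0}q^{i^2}\binom Ki_q\binom{\ell-1}i_q .
\]
Subtract. For $0\le i\le m-1$, identity \eqref{eq:rows} for the rectangle $(k-i-1)\times(i+1)$ reads $\sum_{K=i}^{k-1}q^{K-i}\binom Ki_q=\binom k{i+1}_q$. Therefore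
\[
\operatorname{Hilb}(R^{k-1,\ell}/D)\le\sum_{i=0}^{m-1}q^{i^2+i}\binom k{i+1}_q\binom{\ell-1}i_q=\sum_{i=1}^mq^{i(i-1)}\binom ki_q\binom{\ell-1}{i-1}_q=:M(q).
\]
By Lemma~\ref{lem:dual}, $\operatorname{Hilb}(N_\ell)\le q^{k\ell}M(1/q)$. Replacing $q$ by $1/q$ in the two binomials produces the factors $q^{-i(k-i)}$ and $q^{-(i-1)(\ell-i)}$, so the exponent of $q$ in the $i$th term is
\[
k\ell-i(i-1)-i(k-i)-(i-1)(\ell-i)=k\ell-ik-i\ell+i^2+\ell=\ell+(k-i)(\ell-i).\qedhere
\]
\end{proof}

\section{The right side of the formula}\label{sec:rhs}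

For $i\ge1$ and $k,\ell\ge0$ let
\[
F_i(k,\ell)=q^i\binom\ell i_q\sum_{j=0}^{k-i}q^{j(\ell-i+1)}\binom{i+j-1}j_q,
\]
which is $0$ if $k<i$ or $\ell<i$. The right side of \eqref{eq:main} is $1+\sum_{i=1}^mF_i(k,\ell)$. We first interpret $F_i$. Let $\lambda\subseteq k\times\ell$ be nonempty with nonzero parts $\nu_1\le\dots\le\nu_r$. The sequence $\nu_t+t$ is strictly increasing and $\nu_1+1\le\ell+1$; let $\iota(\lambda)\ge1$ be the largest $t$ with $\nu_t+t\le\ell+1$.

\begin{lemma}\label{lem:count}
For $k,\ell,i\ge1$, $F_i(k,\ell)=\sum q^{|\lambda|}$, summed over the nonempty $\lambda\subseteq k\times\ell$ with $\iota(\lambda)=i$. Moreover, for $m\ge0$, $\iota(\lambda)\le m$ if and only if $r\le m$ or $\nu_{m+1}\ge\ell-m+1$.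
\end{lemma}

\begin{proof}
We have $\iota(\lambda)=i$ if and only if $i\le r$, $\nu_i\le\ell-i+1$, and either $i=r$ or $\nu_{i+1}\ge\ell-i+1$. So such a $\lambda$ with $r=i+j$, $0\le j\le k-i$, amounts to a multiset of $i$ parts in $[1,\ell-i+1]$ together with a multiset of $j$ parts in $[\ell-i+1,\ell]$. Subtracting the lower endpoint from each part gives partitions in $i\times(\ell-i)$ and $j\times(i-1)$, so the generating function is $q^i\binom\ell i_q\cdot q^{j(\ell-i+1)}\binom{i+j-1}j_q$. Finally, by monotonicity $\iota(\lambda)\ge m+1$ means that $r\ge m+1$ and $\nu_{m+1}+m+1\le\ell+1$.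
\end{proof}

The definition of $F_i(k,\ell)$ displays its increments in $k$, whereas Proposition~\ref{prop:bound} concerns increments in $\ell$. A symmetry connects the two, and it is to be expected: exchanging $e_j$ and $h_j$ in \eqref{eq:pres} multiplies the relation of degree $d$ by $(-1)^d$, so $R^{k,\ell}\cong R^{\ell,k}$ and the left side of \eqref{eq:main} is symmetric in $k,\ell$ for $m\le\min(k,\ell)$. For $a\ge1$, $b\ge0$ put
\[
\phi_i(a,b)=q^{a+(a-i)(b-i)}\binom{a-1}{i-1}_q\binom bi_q,
\]
which is $0$ unless $a,b\ge i$. Note that $\beta_\ell=\sum_{i=1}^m\phi_i(\ell,k)$. The term $j=k-i$ of $F_i(k,\ell)$ has exponent $i+(k-i)(\ell-i+1)=k+(k-i)(\ell-i)$, so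
\begin{equation}\label{eq:diff}
F_i(k,\ell)-F_i(k-1,\ell)=\phi_i(k,\ell)\qquad(k\ge1).
\end{equation}

\begin{lemma}\label{lem:sym}
$F_i(k,\ell)=F_i(\ell,k)$ for all $i\ge1$ and $k,\ell\ge0$.
\end{lemma}

\begin{proof}
Both sides vanish unless $k,\ell\ge i$. For $a,b\ge i$ we have $\binom bi_q=\binom{b-1}{i-1}_q\frac{1-q^b}{1-q^i}$ and $\binom{b-1}i_q=\binom{b-1}{i-1}_q\frac{1-q^{b-i}}{1-q^i}$. The exponents in $\phi_i(a,b)$ and $\phi_i(a,b-1)$ are $(a-i)(b-i)+i+(a-i)$ and $(a-i)(b-i)+i$. Hence
\[
\phi_i(a,b)-\phi_i(a,b-1)=q^{(a-i)(b-i)+i}\binom{a-1}{i-1}_q\binom{b-1}{i-1}_q\frac{q^{a-i}+q^{b-i}-1-q^{a+b-i}}{1-q^i},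
\]
where the numerator is $q^{a-i}(1-q^b)-(1-q^{b-i})$. This expression is symmetric in $a,b$. Since $\phi_i(a,i-1)=0$ and $F_i(i-1,\ell)=0$, its sum over $i\le b\le\ell$ is $\phi_i(a,\ell)$, and the sum of these over $i\le a\le k$ is $F_i(k,\ell)$ by \eqref{eq:diff}. A sum of a symmetric function over $[i,k]\times[i,\ell]$ is symmetric in $k,\ell$.
\end{proof}

\begin{lemma}\label{lem:betasum}
For $1\le m\le k$ and $\ell\ge0$,
\[
\sum_{\ell'=1}^\ell\beta_{\ell'}=\sum_{i=1}^mF_i(k,\ell)\qquad\text{and}\qquad\sum_{\ell'\ge1}\beta_{\ell'}=\frac1{(q)_m}-1 .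
\]
\end{lemma}

\begin{proof}
By \eqref{eq:diff} and Lemma~\ref{lem:sym}, $\sum_{\ell'=1}^\ell\phi_i(\ell',k)=F_i(\ell,k)=F_i(k,\ell)$; sum over $i\le m$. Now let $\ell\to\infty$, coefficientwise. In $F_i(k,\ell)$ the terms with $j\ge1$ have degree greater than $\ell$, the term $j=0$ is present because $i\le k$, and $\binom\ell i_q\to1/(q)_i$. So $F_i(k,\ell)\to q^i/(q)_i=1/(q)_i-1/(q)_{i-1}$, and the sum over $1\le i\le m$ telescopes.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]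
For $m=0$ both sides are $1$. For $m=k$, every nonempty $\lambda\subseteq k\times\ell$ has $1\le\iota(\lambda)\le k$, so by Lemma~\ref{lem:count} the right side is $\sum_{\lambda\subseteq k\times\ell}q^{|\lambda|}=\operatorname{Hilb}(R^{k,\ell})$. Let $1\le m\le k-1$. By Proposition~\ref{prop:bound}, $\operatorname{Hilb}(N_{\ell'})\le\beta_{\ell'}$ for all $\ell'\ge1$, and by Lemmas~\ref{lem:sum} and~\ref{lem:betasum} both sides have the sum $1/(q)_m-1$. In each degree, the nonnegative integers $[q^d]\big(\beta_{\ell'}-\operatorname{Hilb}(N_{\ell'})\big)$ thus sum to $0$, so $\operatorname{Hilb}(N_{\ell'})=\beta_{\ell'}$ for all $\ell'$. The first parts of the same two lemmas give $\operatorname{Hilb}(A_\ell)=1+\sum_{\ell'=1}^\ell\beta_{\ell'}=1+\sum_{i=1}^mF_i(k,\ell)$.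
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:part}]
By Theorem~\ref{thm:main} and Lemma~\ref{lem:count}, $\dim R^{k,\ell,m}_d$ counts the partitions $\lambda\subseteq k\times\ell$ of $d$ that are empty or satisfy $\iota(\lambda)\le m$, and the second part of the lemma translates the condition.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:kernels}]
Both maps are surjective, so the series of a kernel is a difference of two Hilbert series. For $1\le m\le k$ and $\ell\ge0$, Theorem~\ref{thm:main} and Lemma~\ref{lem:betasum} give $\operatorname{Hilb}(R^{k,\ell,m})=1+\sum_{\ell'=1}^\ell\beta_{\ell'}$, trivially so for $\ell=0$; the difference for $\ell$ and $\ell-1$ is $\beta_\ell$. For $1\le m\le k-1$ the theorem applies to $k$ and to $k-1$, and the difference is $\sum_{i=1}^m\phi_i(k,\ell)$ by \eqref{eq:diff}.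
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:first}]
By Theorem~\ref{thm:main} and Lemma~\ref{lem:betasum}, the kernel of $\mathbb Q[e_1,\dots,e_m]\to R^{k,\ell}$ has Hilbert series
\[
\frac1{(q)_m}-1-\sum_{\ell'=1}^\ell\beta_{\ell'}=\sum_{\ell'>\ell}\ \sum_{i=1}^m\phi_i(\ell',k).
\]
Here $\ell'>\ell\ge m\ge i$ and $k\ge i$, so each $\phi_i(\ell',k)$ is nonzero, with lowest term $q^{\omega(\ell',i)}$ of coefficient $1$, where $\omega(\ell',i)=\ell'+(k-i)(\ell'-i)$. This exponent is strictly increasing in $\ell'$. For $\ell'=\ell+1$ and $i<m$,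
\[
\omega(\ell+1,i+1)-\omega(\ell+1,i)=(k-i-1)(\ell-i)-(k-i)(\ell-i+1)=-(k+\ell-2i)<0,
\]
because $i<\min(k,\ell)$. So the minimum is attained only at $(\ell',i)=(\ell+1,m)$, and it equals $\ell+1+(k-m)(\ell-m+1)=(k-m+1)(\ell-m+1)+m$.
\end{proof}

\begin{remark}
All results hold over any field of characteristic $0$, since the spaces in question arise from the rational ones by extension of scalars. Characteristic $0$ is used in Newton's identities, in every averaging over a symmetric group, in the normalization of $\int$, in the nonvanishing of the constant $c$ of Lemma~\ref{lem:restrict}, and in the division by $r$ in Lemma~\ref{lem:hsop}. It cannot be dropped: for $k=\ell=2$ the relation $h_3=e_1^3-2e_1e_2$ gives $e_1^3=0$ in characteristic $2$, whereas \eqref{eq:main} for $m=1$ is $1+q+q^2+q^3+q^4$.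
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{RT}
Victor Reiner and Geanina Tudose, \emph{Conjectures on the cohomology of the Grassmannian}, arXiv:math/0309281 (2003).

\end{thebibliography}
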